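# Frobenius maps between modules of covariants: the Cohen–Macaulay property for strongly critical tilting modules

## 1. The maps $s\mapsto s^qx^a$ for a torus

Let $k$ be an algebraically closed field of characteristic $p>0$ and let $q=p^r$. Let a torus $H$ with character group $X$ act linearly on $S=k[x_1,\dots,x_d]$, where $x_i$ has weight $\beta_i$, and put $R=S^H$. For $\eta\in X$ let $M(\eta)=(k_\eta\otimes S)^H$, which is the space of all $s\in S$ of weight $-\eta$. Choose exponents $0\le a_i\le q-1$, put $\nu=\sum a_i\beta_i$, and consider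
$$\varphi_a: M(\eta)\to M(q\eta-\nu),\qquad s\mapsto s^q\,x^a. \tag{1.1}$$

This map is the object on which everything below turns. It has three properties.

It is *Frobenius-semilinear*: it is additive, and $\varphi_a(fs)=f^q\varphi_a(s)$ for $f\in R$.

It is *split*. The ring $S$ is free over $S^q=\{s^q\}$ on the monomials with all exponents $<q$. The projection of $S$ onto the summand $S^qx^a$ is $S^q$-linear and preserves weights. An element $s^qx^a$ has weight $\nu-q\eta$ exactly when $s$ has weight $-\eta$, because $X$ has no torsion. So the image of $\varphi_a$ is a direct summand of $M(q\eta-\nu)$ as a module over $R^q=\{f^q:f\in R\}$.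

It may *contain a factor*: if $x^a=c\,x^{b}$ with $c\in R$, then $\varphi_a=c\,\psi$, where $\psi(s)=s^qx^{b}$ is again semilinear.

**What the map does to local cohomology.** Recall that for a finitely generated graded algebra $R=\bigoplus_{j\ge0}R_j$ with $R_0=k$ and $\mathfrak m=\bigoplus_{j>0}R_j$, the local cohomology $H^n_{\mathfrak m}(M)$ is the cohomology of the Čech complex of $M$ on homogeneous elements $f_1,\dots,f_l$ generating $\mathfrak m$ up to radical. For a nonzero finitely generated graded $M$, the depth at $\mathfrak m$ is the least $n$, and the dimension is the largest $n$, with $H^n_{\mathfrak m}(M)\ne0$. The map $u/f^j\mapsto\varphi_a(u)/f^{qj}$ carries the Čech complex of $M(\eta)$ on the $f_i$ to that of $M(q\eta-\nu)$ on the $f_i^q$. The retraction is $R^q$-linear, so it extends to these complexes. Hence $\varphi_a$ induces *injective* semilinear maps $H^n_{\mathfrak m}(M(\eta))\to H^n_{\mathfrak m}(M(q\eta-\nu))$.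

So (1.1) pushes local cohomology injectively from weight to weight. Suppose that each step carries a factor $c$, that a power of $c$ kills all the groups involved, and that only finitely many weights occur. Then the composite of many steps is injective and zero, and local cohomology vanishes. The following lemma supplies the killing. A module is Cohen–Macaulay (CM) if all its nonzero localizations at primes have depth equal to dimension; the zero module counts as CM.

**Lemma 1.** Let $R,\mathfrak m$ be as above, $M$ a finitely generated graded $R$-module, and $D$ an integer.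

(a) Let $c\in R$ be homogeneous of positive degree such that $R_c$ is regular, all its maximal ideals have height $D$, and $M_c$ is projective over $R_c$. Then for every $n<D$ a power of $c$ kills $H^n_{\mathfrak m}(M)$.

(b) If $H^n_{\mathfrak m}(M)=0$ for all $n\ne D$, then $M$ is Cohen–Macaulay.

*Proof.* Let $A\to R$ be a graded surjection from a positively graded polynomial ring in $t$ variables. By graded local duality $H^n_{\mathfrak m}(M)$ is, up to a shift, the graded $k$-dual of $\operatorname{Ext}_A^{t-n}(M,A)$, compatibly with the action of $A$.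

(a) Let $\tilde c\in A$ lift $c$ and let $\mathfrak p$ be a maximal ideal of $A$ with $\tilde c\notin\mathfrak p$ and $M_{\mathfrak p}\neq0$. Then $\mathfrak p$ comes from a maximal ideal of $R_c$, and $M_{\mathfrak p}$ is a nonzero free module over a regular local ring of dimension $D$, so it has depth $D$. By Auslander–Buchsbaum its projective dimension over $A_{\mathfrak p}$ is $t-D$. Hence $\operatorname{Ext}^{t-n}_A(M,A)_{\mathfrak p}=0$ for $n<D$, for every such $\mathfrak p$. So the finitely generated module $\operatorname{Ext}^{t-n}_A(M,A)$ is killed by a power of $c$, and so is its graded dual.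

(b) Let $M\ne0$. By duality $\operatorname{Ext}^j_A(M,A)=0$ for $j\ne t-D$. Let $P$ be a prime of $A$ with $M_P\neq0$. The projective dimension of $M_P$ is the largest $j$ with $\operatorname{Ext}^j(M_P,A_P)\ne0$, and $\dim A_P-\dim M_P$ is the smallest such $j$, because $A_P$ is regular. Both must be $t-D$. Since the depth of $M_P$ is $\dim A_P$ minus its projective dimension, depth and dimension agree. $\square$

**Example, by hand.** Let $H=\mathbb G_m$, with variables $x_1,x_2$ of weight $1$ and $y_1,y_2$ of weight $-1$. Then $R=k[x_iy_j]$ has dimension $3$. Let $c=x_2y_1$, $u=x_1y_1$, $v=x_2y_2$. Since $y_1=c/x_2$, $x_1=ux_2/c$, $y_2=v/x_2$, we have $S_c=k[u,v,c^{\pm1}][x_2^{\pm1}]$. So $R_c=k[u,v,c^{\pm1}]$ and $M(\eta)_c=x_2^{-\eta}R_c$, and Lemma 1(a) applies with $D=3$.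

* $\eta=0$: take $x^a=c$, so $\varphi(s)=c\,s^q$ maps $M(0)$ to itself.
* $\eta=1$: take $x_1^{q-1}\cdot c$, of weight $q-1$. It maps $M(1)$ to $M(q-(q-1))=M(1)$, and all exponents are $\le q-1$.
* $\eta=-1$: take $y_2^{q-1}\cdot c$.

In each case $\varphi=c\psi$, and $\varphi^j=c^{1+q+\dots+q^{j-1}}\psi^j$ because $\psi(cu)=c^q\psi(u)$. For $n<3$ a power of $c$ kills $H^n_{\mathfrak m}(M(\eta))$, so $\varphi^j=0$ there for large $j$. As $\varphi^j$ is injective, $H^n_{\mathfrak m}(M(\eta))=0$ for $n<3$. So $M(\eta)$ is CM for $\eta\in\{-1,0,1\}$.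

For $\eta=2$ the step $M(2)\to M(2)$ needs a monomial of weight $2q-2$ with exponents $\le q-1$. The only one is $(x_1x_2)^{q-1}$, and no factor $c$ fits. This is not a defect of the method. By the symmetry $x\leftrightarrow y$ consider $M(-2)=\bigoplus_jH^0(\mathbb P^1\times\mathbb P^1,\mathcal O(j+2,j))$ over $R=\bigoplus_jH^0(\mathbb P^1\times\mathbb P^1,\mathcal O(j,j))$. Its $H^2_{\mathfrak m}$ contains, for $j=-2$, the group $H^1(\mathbb P^1\times\mathbb P^1,\mathcal O(0,-2))=k\neq0$. So $M(-2)$ is not CM. This last computation is valid in any characteristic.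

The rest of the lecture builds (1.1) for a reductive group, where a weight $\eta$ becomes a tilting module $T(\eta)$ and a monomial $x^a$ becomes a direct summand of a tilting module.

## 2. Strongly critical weights and the two theorems

Let $G$ be a connected reductive group over an algebraically closed field $k$, with maximal torus $H$ and a Borel subgroup containing $H$, which fixes positive roots and the dominant weights $X(H)^+$. Let $\rho$ be half the sum of the positive roots. Let $W$ be a finite-dimensional $G$-representation with $H$-weights $\beta_1,\dots,\beta_d$ (with multiplicity). Put $S=\operatorname{Sym}(W)$, $R=S^G$, and for a finite-dimensional $G$-module $U$ let $M(U)=(U\otimes S)^G$ be the *module of covariants*. $R$ is a finitely generated algebra. $M(U)$ is a finitely generated $R$-module, being the part of degree one in $U$ of the finitely generated algebra $(\operatorname{Sym}(U)\otimes S)^G$.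

We write $\nabla(\lambda),\Delta(\lambda),L(\lambda)$ for the induced, Weyl and simple modules of highest weight $\lambda$.

**Definition (good, Weyl, tilting).** A $G$-module is *good* if it has a filtration with factors $\nabla(\lambda)$ (a good filtration), and *Weyl* if it has a filtration with factors $\Delta(\lambda)$. A finite-dimensional module is *tilting* if it is both. For each dominant $\lambda$ there is exactly one indecomposable tilting module $T(\lambda)$ of highest weight $\lambda$, and every tilting module is a direct sum of these.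

*Example.* Let $G=SL_2$, with $V$ its natural module, weights written as integers, $\rho=1$. Here $\operatorname{Sym}(V)=\bigoplus_j\nabla(j)$ is good. Let $p=2$. Then $V=T(1)$, and $V\otimes V$ is tilting of highest weight $2$. It is $T(2)$: otherwise $V\otimes V=T(2)\oplus T(0)$ with $T(2)$ of dimension $3$, so $T(2)=\Delta(2)=\nabla(2)$ would be simple, but $L(2)=V^{(1)}$ has dimension $2$. So $T(2)$ has dimension $4$, and $T(2)\ne L(2)$.

**Definition (strongly critical).** Let $\Sigma=\{\sum a_i\beta_i: a_i\in\,]-1,0]\}\subset X(H)_{\mathbb R}$. The elements of $X(H)^+\cap(-2\rho+\Sigma)$ are the *strongly critical* dominant weights.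

*Example.* For $G=SL_2$ and $W=V^m$ we get $\Sigma=\,]-m,m[$, so the strongly critical weights are $0\le\alpha\le m-3$. For the torus of Section 1, $\rho=0$ and $\Sigma=\,]-2,2[$, so they are $-1,0,1$, and $\pm2$ are boundary weights.

**Definition ($H$-stable point).** A point of $W^*$ is $H$-stable if its $H$-orbit is closed and its stabilizer in $H$ is finite.

*Example.* For $SL_2$ and $W=V^m$, $m\ge1$, take a vector with both coordinates nonzero in one copy of $V^*\cong V$. Its orbit $\{(tx,t^{-1}y)\}$ is closed with finite stabilizer.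

The known starting point is **Theorem A** (Van den Bergh, and Špenko–Van den Bergh): if $k$ has characteristic zero, $W^*$ has an $H$-stable point and $\alpha$ is strongly critical, then $M(L(\alpha)^*)$ is a Cohen–Macaulay $R$-module. In "The Frobenius morphism in invariant theory" (arXiv:1705.01832, 2017), Raedschelders, Špenko and Van den Bergh conjecture that the same holds in arbitrary characteristic, with $T(\alpha)$ in place of $L(\alpha)$, provided $\operatorname{Sym}(W)$ has a good filtration.

The conjecture is true. In characteristic $0$ tilting modules are semisimple, so $T(\alpha)=L(\alpha)$ and the statement is Theorem A. In characteristic $p$ it follows from Theorem 1. Put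
$$D=d-\dim G,\qquad h(\mu)=\sum_i\max(0,\langle\mu,\beta_i\rangle)\ \ (\mu\in Y(H)_{\mathbb R}),\qquad Z=\Big\{\sum b_i\beta_i:b_i\in[0,1]\Big\},$$
where $Y(H)$ is the group of cocharacters, and let $\mathfrak m$ be the graded maximal ideal of $R$.

**Theorem 1.** Let $\operatorname{char}k=p>0$, let $\operatorname{Sym}(W)$ be good, let $W^*$ have an $H$-stable point, and let $\alpha$ be strongly critical. Then $\dim R\le D$ and $H^n_{\mathfrak m}(M(T(\alpha)^*))=0$ for $n<D$. Hence $M(T(\alpha)^*)$ is Cohen–Macaulay.

**Theorem 2.** Let $\operatorname{char}k=p>0$, let $\operatorname{Sym}(W)$ be good, and let $W^*$ have an $H$-stable point. Let $U$ be a finite-dimensional $G$-module such that $\eta+2\rho\in\operatorname{int}Z$ for each dominant weight $\eta$ of $U$, and let $w\ge0$ be such that $H^i(G,U^*\otimes\nabla(\lambda))=0$ for all $\lambda$ and all $i>w$. Then $H^n(R\Gamma_{\mathfrak m}R\Gamma(G,U\otimes S))=0$ for $n<D-w$. In particular, if $U$ is good and $M(U)\ne0$, then $\operatorname{depth}_RM(U)\ge D-w$; if $U$ is tilting, then $M(U)$ is Cohen–Macaulay.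

In the torus example $Z=[-2,2]$, and Section 1 shows that the condition $\eta+2\rho\in\operatorname{int}Z$ cannot in general be replaced by $\eta+2\rho\in Z$.

If $G$ is trivial, then $R=S$, $D=d$ and $M(U)=U\otimes S$ is free, so both theorems hold. From now on $\operatorname{char}k=p>0$, $G\ne1$ (so $H\neq1$), $\operatorname{Sym}(W)$ is good and $W^*$ has an $H$-stable point.

## 3. The polytope $Z$, stability, and the reduction to $\rho\in X$

Write $X=X(H)$, $Y=Y(H)$, $\mathcal W$ for the Weyl group, $w_0$ for its longest element, $\alpha_i$ ($i\in\Delta$) for the simple roots and $\alpha_i^\vee$ for the simple coroots. The multiset of the $\beta_i$ is $\mathcal W$-stable, so $Z$ and $h$ are $\mathcal W$-invariant, and $h$ is the support function of $Z$: $h(\mu)=\max_{z\in Z}\langle\mu,z\rangle$. Thus $\zeta\in Z$ iff $\langle\mu,\zeta\rangle\le h(\mu)$ for all $\mu$, and $\zeta\in\operatorname{int}Z$ iff $\langle\mu,\zeta\rangle<h(\mu)$ for all $\mu\ne0$.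

**Lemma 2.** (a) For every $0\ne\mu\in Y_{\mathbb R}$ some $\langle\mu,\beta_i\rangle$ is positive. So $h(\mu)>0$, $Z$ is full-dimensional, and $d\ge1$.

(b) If $\alpha$ is strongly critical and $\alpha'=-w_0\alpha$, then $T(\alpha)^*\cong T(\alpha')$ and $\alpha'+2\rho\in\operatorname{int}Z$.

*Proof.* (a) Otherwise the rational cone $\{\mu:\langle\mu,\beta_i\rangle\le0\ \forall i\}$ is nonzero, so it contains some $0\ne\mu\in Y$. All weights $-\beta_i$ of $W^*$ pair $\ge0$ with $\mu$, so $\lim_{t\to0}\mu(t)x$ exists for the $H$-stable point $x$. It lies in the closed orbit $Hx$ and is fixed by $\mu(\mathbb G_m)$. As $H$ is commutative, all points of $Hx$ have the same stabilizer, so $\mu(\mathbb G_m)$ fixes $x$. This contradicts finiteness of the stabilizer.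

(b) The dual of an indecomposable tilting module is indecomposable tilting, with highest weight $-w_0\alpha$. Write $\alpha+2\rho=\sum a_i\beta_i$ with $a_i\in\,]-1,0]$. Since $-w_0\rho=\rho$, for $\mu\ne0$
$$\langle\mu,\alpha'+2\rho\rangle=-\langle w_0\mu,\alpha+2\rho\rangle=\sum(-a_i)\langle w_0\mu,\beta_i\rangle<h(w_0\mu)=h(\mu).\tag{3.1}$$
The inequality is strict because $-a_i\in[0,1[$ and some $\langle w_0\mu,\beta_i\rangle>0$ by (a). $\square$

**Reduction to $\rho\in X$.** Let $\tilde G=Z(G)^0\times G_{sc}$, with $G_{sc}$ the simply connected cover of the derived group. The map $\tilde G\to G$ is a central isogeny with finite diagonalizable kernel $C$. Taking $C$-invariants is exact, so $H^i(\tilde G,V)=H^i(G,V^C)$. For $\lambda\in X$ the module $\nabla(\lambda)$ is the same for both groups. For a weight $\lambda$ of $\tilde G$ not in $X$, $C$ acts on $\nabla(\lambda)$ by a nontrivial character, so $V\otimes\nabla(\lambda)$ has no cohomology when $V$ is a $G$-module. Hence invariants, cohomology, goodness, $T(\lambda)$, and the number $w$ of Theorem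 2 do not change. Neither do $\dim G$, $H$-stability and $Z$. So we may replace $G$ by $\tilde G$, and we assume $\rho\in X$.

## 4. Good filtrations, Frobenius twists and the Steinberg module

**Dimension shifting.** For any cohomological $\delta$-functor $H^\bullet$, breaking a long exact sequence into short ones gives the following.

* If $0\to V\to K^0\to\dots\to K^l\to0$ is exact and $H^{j-t}(K^t)=0$ for all $t$, then $H^j(V)=0$.
* If $0\to P_l\to\dots\to P_0\to V\to0$ is exact and $H^{j+i}(P_i)=0$ for all $i$, then $H^j(V)=0$.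

**Definition (gfd).** For a $G$-module $V$ (finite-dimensional, or graded with finite-dimensional pieces) write $\operatorname{gfd}(V)\le g$ if $H^i(G,V\otimes\nabla(\lambda))=0$ for all $\lambda$ and all $i>g$.

*Example.* $\operatorname{gfd}(k)\le0$, since $\nabla(\lambda)$ has no higher cohomology. The number $w$ in Theorem 2 is a bound for $\operatorname{gfd}(U^*)$.

**Standard facts** (Jantzen, *Representations of Algebraic Groups*, Part II; Donkin; Mathieu).

* (F1) Tensor products of good modules are good. Hence $\operatorname{gfd}(V\otimes N)\le g$ if $\operatorname{gfd}(V)\le g$ and $N$ is good, and tensor products of tilting modules are tilting.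
* (F2) $V$ is good iff $H^1(G,V\otimes\nabla(\lambda))=0$ for all $\lambda$ iff $\operatorname{gfd}(V)\le0$. Also $\operatorname{Ext}^i_G(Q,N)=0$ for $i>0$ if $Q$ is finite-dimensional Weyl and $N$ is good.
* (F3) Let $\pi$ be a finite saturated set of dominant weights ($\lambda\in\pi$ and $\mu\le\lambda$ dominant imply $\mu\in\pi$). Each finite-dimensional $V$ with dominant weights in $\pi$ embeds into a finite-dimensional good module with dominant weights in $\pi$. If $Q^0$ is such a module and $\operatorname{gfd}(V)\le g$ with $g\geq 1$, the long exact sequence gives $\operatorname{gfd}(Q^0/V)\le g-1$. Iterating, there is an exact sequence $0\to V\to Q^0\to\dots\to Q^g\to0$ with all $Q^j$ finite-dimensional good with dominant weights in $\pi$.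
* (F4) For $q=p^r$ the Steinberg module $\mathrm{St}=L((q-1)\rho)=\nabla((q-1)\rho)=\Delta((q-1)\rho)$ is self-dual, of dimension $q^{|\Phi^+|}$. Over the Frobenius kernel $G_r$ it is simple, injective and projective, with $\operatorname{End}_{G_r}(\mathrm{St})=k$. Moreover $\mathrm{St}\otimes\nabla(\mu)^{(r)}\cong\nabla((q-1)\rho+q\mu)$, and likewise for $\Delta$.
* (F5) $\Delta(\lambda)\subset T(\lambda)$, with quotient filtered by modules $\Delta(\mu)$, $\mu<\lambda$. If $\tau$ is a maximal weight of a tilting module, then $T(\tau)$ is a direct summand of it: some summand $T(\sigma)$ has $\tau$ as a weight, so $\tau\le\sigma$ and hence $\tau=\sigma$.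

**Frobenius twists.** For a $G$-module $V$ with coaction $v\mapsto\sum v_i\otimes f_i$, let $V^{(r)}$ be the abelian group $V$ with $c\in k$ acting as $c^{1/q}$ and coaction $v\mapsto\sum v_i\otimes f_i^q$. This is consistent: $c^{1/q}v\mapsto\sum v_i\otimes(c^{1/q}f_i)^q=\sum v_i\otimes cf_i^q$. Twisting is exact, compatible with $\otimes$ and $\Lambda^i$, and multiplies weights by $q$. Since $f\mapsto f^q$ is injective on the reduced ring $k[G]$, $V$ and $V^{(r)}$ have the same submodules, and $(V^{(r)})^G=(V^G)^{(r)}$. Since $k[G/G_r]=k[G]^q$, the modules on which $G_r$ acts trivially are exactly the $V^{(r)}$. On modules defined over $\mathbb F_p$, such as $\nabla(\lambda)$ and $\Delta(\lambda)$, this is the usual twist. If $S'$ is a reduced $k$-algebra with $G$-action, then $S'^q:=\{s^q\}\cong S'^{(r)}$ via $s^q\leftrightarrow s$.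

## 5. Truncated symmetric algebras

In Section 1 the monomials with exponents $<q$ were a basis of $S/(x_1^q,\dots,x_d^q)$. We study this quotient as a $G$-module.

**Definition.** For a representation $W_1$ let $\mathfrak m^{[q]}\subset\operatorname{Sym}W_1$ be the ideal generated by the $q$-th powers of elements of $W_1$, and let $\Lambda_r(W_1)=\operatorname{Sym}(W_1)/\mathfrak m^{[q]}$. It is graded and finite-dimensional, and $\Lambda_r(W_1\oplus W_2)=\Lambda_r(W_1)\otimes\Lambda_r(W_2)$.

*Example.* For $q=2$ and $W_1$ with basis $x,y$, a basis of $\Lambda_1(W_1)$ is $1,x,y,xy$.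

In this section $\operatorname{Sym}(W_1)$ is assumed good. The case $W_1=W^M$ is allowed by (F1), since $\operatorname{Sym}(W^M)=\operatorname{Sym}(W)^{\otimes M}$.

The first lemma measures how far exterior powers are from being good. It is used here and in Section 12.

**Lemma 3.** $\operatorname{gfd}(\Lambda^iW_1)\le\max(i-1,0)$.

*Proof.* The case $i=0$ is clear. For $i\ge1$ induct, using the exact Koszul strand
$$0\to\Lambda^i\to\Lambda^{i-1}\otimes S_1\to\dots\to\Lambda^0\otimes S_i\to0,\qquad S_j=\operatorname{Sym}^jW_1.$$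
Its term $K^t=\Lambda^{i-1-t}\otimes S_{t+1}$, $0\le t\le i-1$, has $\operatorname{gfd}\le\max(i-2-t,0)$ by induction and (F1). For $j\ge i$ we have $j-t\ge i-t>\max(i-2-t,0)$, so $H^{j-t}(G,K^t\otimes\nabla(\lambda))=0$ for all $t$. By dimension shifting $H^j(G,\Lambda^i\otimes\nabla(\lambda))=0$ for $j\ge i$. $\square$

**Definition ($r$-large).** A tilting module is *$r$-large* if it is a direct summand of $\mathrm{St}\otimes(\text{tilting})$. Its dual is then $r$-large, as $\mathrm{St}$ is self-dual.

*Example.* $T(\eta')$ is $r$-large if $\eta'-(q-1)\rho$ is dominant: by (F5) it is a summand of $\mathrm{St}\otimes T(\eta'-(q-1)\rho)$. For a torus $\mathrm{St}=k$ and every tilting module is $r$-large.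

The next lemma makes lifting possible: after tensoring with an $r$-large module, the truncation becomes tilting and the ideal $\mathfrak m^{[q]}$ becomes good.

**Lemma 4.** If $T_1$ is $r$-large, then $T_1\otimes\mathfrak m^{[q]}$ is good and $T_1\otimes\Lambda_r(W_1)$ is tilting.

*Proof.* **Step 1: twisting by Steinberg preserves gfd.** Let $V$ be finite-dimensional with $\operatorname{gfd}(V)\le g$. Twist the coresolution of (F3) and tensor with $\mathrm{St}$. By (F4) each $\mathrm{St}\otimes(Q^j)^{(r)}$ is good. So $\mathrm{St}\otimes V^{(r)}$ has a coresolution of length $g$ by good modules, and dimension shifting gives $\operatorname{gfd}(\mathrm{St}\otimes V^{(r)})\le g$.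

**Step 2: an equivariant resolution of $\Lambda_r$.** The map $W_1^{(r)}\to\operatorname{Sym}^qW_1$, $w\mapsto w^q$, is linear and $G$-equivariant. In coordinates $\mathfrak m^{[q]}=(x_1^q,\dots,x_n^q)$ is generated by a regular sequence. So $\Lambda_r(W_1)$ is resolved by the Koszul complex with terms $(\Lambda^iW_1)^{(r)}\otimes\operatorname{Sym}W_1$. Put $P_i=T_1\otimes(\Lambda^iW_1)^{(r)}\otimes\operatorname{Sym}W_1$. By Lemma 3, Step 1 and (F1), $\operatorname{gfd}(P_i)\le\max(i-1,0)$.

**Step 3: goodness.** Let $j\ge1$. For $i\ge0$ we have $j+i>\max(i-1,0)$, so $H^{j+i}(G,P_i\otimes\nabla(\lambda))=0$, and dimension shifting gives $H^j(G,T_1\otimes\Lambda_r\otimes\nabla(\lambda))=0$. The $P_i$ with $i\ge1$ resolve $T_1\otimes\mathfrak m^{[q]}$. For $i\ge1$ we have $j+i-1\ge i>\max(i-1,0)$, so $H^{j+i-1}(G,P_i\otimes\nabla(\lambda))=0$ and $H^j(G,T_1\otimes\mathfrak m^{[q]}\otimes\nabla(\lambda))=0$. By (F2) both modules are good.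

**Step 4: the Weyl property.** The top degree of $\Lambda_r$ is one-dimensional, spanned by $\prod x_i^{q-1}$, and multiplication into it is a perfect pairing. So $\Lambda_r^*\cong\Lambda_r\otimes(\text{character})$, and $(T_1\otimes\Lambda_r)^*\cong T_1^*\otimes\Lambda_r\otimes(\text{character})$ is good by Step 3 applied to the $r$-large module $T_1^*$. So $T_1\otimes\Lambda_r$ is also Weyl. $\square$

## 6. Frobenius-kernel invariants of $T(q\eta+2(q-1)\rho)$

In the torus case $s^q$ has weight $-q\eta$ when $s$ has weight $-\eta$. For general $G$ we need a tilting module whose $G_r$-invariants are $T(\eta)^{(r)}$. The right highest weight is $\xi=q\eta+2(q-1)\rho$, that is, $\xi+2\rho=q(\eta+2\rho)$.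

**Lemma 5.** Let $\eta$ be dominant and $\xi=q\eta+2(q-1)\rho$. Then $T(\xi)^{G_r}\cong T(\eta)^{(r)}$.

*Example.* For $SL_2$, $p=q=2$, $\eta=0$ we have $\xi=2$, $\mathrm{St}=V$, $T(2)=V\otimes V\cong\operatorname{End}(V)$, and $T(2)^{G_1}=\operatorname{End}_{G_1}(V)=k$.

*Proof.* **Step 1: reduce to $T(\xi)^{G_r}\ne0$.** Let $Q=\mathrm{St}\otimes\mathrm{St}\otimes T(\eta)^{(r)}$. By (F4) $\mathrm{St}\otimes T(\eta)^{(r)}$ is good and Weyl, so $Q$ is tilting. Its highest weight is $\xi$, with multiplicity one. So $Q=T(\xi)\oplus Q'$, and with highest weight vectors $v_+\in\mathrm{St}$, $t_+\in T(\eta)$ we have $v_+\otimes v_+\otimes t_+\in T(\xi)$. Since $\mathrm{St}\otimes\mathrm{St}\cong\operatorname{End}(\mathrm{St})$ and $G_r$ acts trivially on $T(\eta)^{(r)}$,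
$$T(\xi)^{G_r}\oplus Q'^{G_r}=Q^{G_r}=k\,\mathrm{id}\otimes T(\eta)^{(r)}.$$
The right side is indecomposable, as $T(\eta)$ is. So it suffices to show $T(\xi)^{G_r}\neq0$.

**Step 2: a lowest-weight element of $\mathrm{Dist}(U_r^-)$.** Let $A=\mathrm{Dist}(U^-_r)$ with augmentation ideal $A^+$, which is nilpotent, so $A$ is local. A basis consists of the ordered monomials $\prod_{\gamma>0}f_\gamma^{(n_\gamma)}$, $0\le n_\gamma<q$. Let $\omega\in A$ be the basis element of lowest weight $-2(q-1)\rho$. As $A^+$ has only nonzero weights $\leq0$, we get $A^+\omega=0$ by weights.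

**Step 3: $\omega$ does not kill $v_+\otimes v_+$.** As $\mathrm{St}$ is simple over $G_r$ and $v_+$ spans a line stable under the positive Borel part, $\mathrm{St}=Av_+$. By dimension $\mathrm{St}$ is free of rank one over $A$. Hence $\mathrm{St}\otimes\mathrm{St}$ is free over the Hopf algebra $A$. All weights of $A^+(\mathrm{St}\otimes\mathrm{St})$ are strictly below $2(q-1)\rho$, so $v_+\otimes v_+\notin A^+(\mathrm{St}\otimes\mathrm{St})$, and $v_+\otimes v_+$ is part of an $A$-basis. So $z:=\omega(v_+\otimes v_+)\ne0$.

**Step 4: $z$ is a scalar.** The element $z\in\mathrm{St}\otimes\mathrm{St}\cong\operatorname{End}(\mathrm{St})$ is killed by $A^+$ and has weight $0$. So it is an $A$-linear, weight-preserving endomorphism of $\mathrm{St}=Av_+$. It is determined by the image of $v_+$, which is a multiple of $v_+$. Hence $z\in k^\times\mathrm{id}$.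

**Step 5: conclusion.** As $A^+$ kills $T(\eta)^{(r)}$, $\omega(v_+\otimes v_+\otimes t_+)=z\otimes t_+$. This lies in the submodule $T(\xi)$, is nonzero, and is $G_r$-invariant. $\square$

## 7. The transition maps for a reductive group

We now build the analogue of (1.1). For a representation $W'$ with $S'=\operatorname{Sym}W'$ good, put $R'=S'^G$, $M'(U)=(U\otimes S')^G$, and let $\mathfrak m'$ be the graded maximal ideal of $R'$.

**Lemma 6.** Let $T_1$ be $r$-large, $\eta$ dominant, $\xi=q\eta+2(q-1)\rho$.

(a) If $T(\xi)$ is a direct summand of $T_1\otimes\Lambda_r(W')$, then for every $n$ there is an injective additive map $\varphi:H^n_{\mathfrak m'}(M'(T(\eta)))\to H^n_{\mathfrak m'}(M'(T_1))$ with $\varphi(fu)=f^q\varphi(u)$ for $f\in R'$.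

(b) Let $W'=W_1\oplus W_2$ with $\operatorname{Sym}W_1$, $\operatorname{Sym}W_2$ good. Suppose that $T(\xi)$ is a direct summand of $T_1\otimes\Lambda_r(W_1)$, and that $c\in\operatorname{Sym}^a(W_2)^G$, $a<q$, is such that $T_1\to T_1\otimes\operatorname{Sym}^a(W_2)$, $t\mapsto t\otimes c$, is a split $G$-monomorphism. Then there is $\varphi$ as in (a) with $\varphi=c\psi$, where $\psi$ is additive and $\psi(fu)=f^q\psi(u)$.

For a torus, with $T_1=k_{\eta'}$, the hypothesis of (a) says that some monomial $x^a$ with exponents $<q$ has weight $q\eta-\eta'$, and we recover (1.1).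

*Proof of (a).* **Step 1: lift the inclusion.** By Krull–Schmidt $T(\xi)$ is a summand of some graded piece $T_1\otimes\Lambda_r(W')_b$. Let $i$ be the inclusion and $\kappa:T_1\otimes\Lambda_r(W')\to T(\xi)$ a homogeneous retraction, where $T(\xi)$ is put in degree $b$. Consider $0\to T_1\otimes\mathfrak m^{[q]}\to T_1\otimes S'\to T_1\otimes\Lambda_r(W')\to0$. The kernel is good (Lemma 4) and $T(\xi)$ is Weyl, so by (F2) $i$ lifts to a homogeneous $G$-map $\tilde\imath:T(\xi)\to T_1\otimes S'$. Extend it $S'^q$-linearly to a $(G,S'^q)$-map $\iota:T(\xi)\otimes S'^q\to T_1\otimes S'$.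

**Step 2: duality of $S'$ over $S'^q$.** $S'$ is free over $S'^q$ on the monomials with exponents $<q$. Let $\Phi:S'\to S'^q$ be the coefficient of $\prod x_i^{q-1}$ in this basis. For exponent vectors $a,b$ with entries $<q$, $\Phi(x^{q-1-a}x^b)=\delta_{ab}$, since $q-1-a_i+b_i\equiv q-1$ mod $q$ forces $a_i=b_i$. So the functionals $x^{q-1-a}\Phi$ form the dual basis, and $\operatorname{Hom}_{S'^q}(S',S'^q)$ is a free $S'$-module on $\Phi$. The line $k\Phi$ is the lowest-degree part, hence $G$-stable, with some character $\chi$. So $\operatorname{Hom}_{S'^q}(S',S'^q)\cong S'\otimes\chi$. Since $(S'^q)_+$ generates $\mathfrak m^{[q]}$ in $S'$, reducing modulo $(S'^q)_+$ gives $\operatorname{Hom}_k(\Lambda_r,k)\cong\Lambda_r\otimes\chi$.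

**Step 3: lift the retraction.** By Step 2, reduction modulo $(S'^q)_+$ is the map
$$\begin{aligned}\operatorname{Hom}_{(G,S'^q)}(T_1\otimes S',T(\xi)\otimes S'^q)&=\operatorname{Hom}_G(T(\xi)^*,T_1^*\otimes S'\otimes\chi)\\&\to\operatorname{Hom}_G(T(\xi)^*,T_1^*\otimes\Lambda_r\otimes\chi)=\operatorname{Hom}_G(T_1\otimes\Lambda_r,T(\xi)).\end{aligned}$$
It is surjective, because $T_1^*\otimes\mathfrak m^{[q]}\otimes\chi$ is good (Lemma 4 for $T_1^*$) and $T(\xi)^*$ is Weyl. So $\kappa$ lifts to a homogeneous $(G,S'^q)$-map $\pi:T_1\otimes S'\to T(\xi)\otimes S'^q$. (Step 1 used that $T(\xi)$ is Weyl, this step that it is good. This is why tilting modules appear.)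

**Step 4: $\pi\iota$ is an automorphism.** It is a degree-$0$ endomorphism of $T(\xi)\otimes S'^q$ which is $\kappa i=\mathrm{id}$ modulo $(S'^q)_+$. By graded Nakayama it is surjective, and since graded pieces are finite-dimensional it is bijective.

**Step 5: take invariants.** By Step 4, $(T(\xi)\otimes S'^q)^G$ is via $\iota$ a direct summand of $M'(T_1)$ as a module over $(S'^q)^G=R'^q$. As $G_r$ acts trivially on $S'^q$, Lemma 5 gives
$$(T(\xi)\otimes S'^q)^G=(T(\xi)^{G_r}\otimes S'^q)^G=(T(\eta)^{(r)}\otimes S'^{(r)})^G=M'(T(\eta))^{(r)},$$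
that is, $M'(T(\eta))$ with $f^q\in R'^q$ acting as $f$.

**Step 6: local cohomology.** If $f_1,\dots,f_l$ generate $\mathfrak m'$, then $f_1^q,\dots,f_l^q$ generate an ideal of $R'$ with radical $\mathfrak m'$. The Čech complex of $M'(T(\eta))$ on the $f_i$ is a direct summand of that of $M'(T_1)$ on the $f_i^q$, as in Section 1. This gives $\varphi$.

*Proof of (b).* Since $a<q$, $\Lambda_r(W_2)_a=\operatorname{Sym}^aW_2$. Let $i_1:T(\xi)\to T_1\otimes\Lambda_r(W_1)$ be a split homogeneous inclusion. Multiplication by $c$ from $T_1\otimes\Lambda_r(W_1)$ to $T_1\otimes\Lambda_r(W_1)\otimes\operatorname{Sym}^aW_2$ splits by hypothesis, and the target is a direct summand of $T_1\otimes\Lambda_r(W')=T_1\otimes\Lambda_r(W_1)\otimes\Lambda_r(W_2)$. So $i=c\,i_1$ is a split inclusion into $T_1\otimes\Lambda_r(W')$. If $\tilde\imath_1:T(\xi)\to T_1\otimes\operatorname{Sym}W_1$ lifts $i_1$ (Lemma 4 and (F2)), then $\tilde\imath=c\,\tilde\imath_1$ lifts $i$. Run (a) with this $i$ and $\tilde\imath$. Then $\iota=c\,\iota_1$, where $\iota_1$ is the $(G,S'^q)$-map extending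 $\tilde\imath_1$. Let $\psi$ be induced by $\iota_1$ in the same way. $\square$

## 8. Extremal weights of $\Lambda_r(W)$, and why one copy of $W$ is too few

To use Lemma 6 we must recognize $T(\xi)$ as a summand of $T(\eta')\otimes\Lambda_r(W')$. The available tool is (F5): a maximal weight gives a summand. For $\mu\in Y_{\mathbb R}$ put
$$v_\mu=\sum_{\langle\mu,\beta_i\rangle>0}\beta_i\in X .$$
Then $\langle\mu,v_\mu\rangle=h(\mu)$, $v_\mu\in Z$, and $v_{x\mu}=xv_\mu$ for $x\in\mathcal W$. Let $Y^+_{\mathbb R}$ be the dominant cone of $Y_{\mathbb R}$.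

**Lemma 7.** Let $\mu\in Y^+_{\mathbb R}$. Then $v_\mu$ is dominant. If $\eta'-(q-1)\rho$ is dominant, then $T(\eta'+(q-1)v_\mu)$ is a direct summand of $T(\eta')\otimes\Lambda_r(W)$. Consequently $T\big(\eta'+(q-1)\sum_{j=1}^sv_{\mu_j}\big)$ is a direct summand of $T(\eta')\otimes\Lambda_r(W^s)$ for $\mu_1,\dots,\mu_s\in Y^+_{\mathbb R}$.

*Proof.* Let $I=\{i:\langle\mu,\beta_i\rangle>0\}$ and $b=(q-1)|I|$. The weights of $\Lambda_r(W)_b$ are $\sum a_i\beta_i$ with $0\le a_i\le q-1$ and $\sum a_i=b$. The $\mu$-value is at most $(q-1)h(\mu)$. Equality forces $a_i=q-1$ on $I$, and then the degree forces $a_i=0$ off $I$. So $(q-1)v_\mu$ has multiplicity one in $\Lambda_r(W)_b$ and is the only weight of maximal $\mu$-value. A weight above it in the dominance order would have $\mu$-value at least as large, so $(q-1)v_\mu$ is a maximal weight. A maximal weight of a $G$-module is dominant, so $v_\mu$ is dominant.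

Let $\nu+\chi\ge\eta'+(q-1)v_\mu$, with $\nu$ a weight of $T(\eta')$ and $\chi$ a weight of $\Lambda_r(W)_b$. As $\nu\le\eta'$, we have $\langle\mu,\nu\rangle\le\langle\mu,\eta'\rangle$. Comparing $\mu$-values gives $\chi=(q-1)v_\mu$, then $\nu\ge\eta'$, so $\nu=\eta'$. Hence $\eta'+(q-1)v_\mu$ is a maximal weight of $T(\eta')\otimes\Lambda_r(W)_b$, which is tilting by Lemma 4. Apply (F5). For the last claim iterate, using $\Lambda_r(W^s)=\Lambda_r(W)^{\otimes s}$ and that $\eta'+(q-1)v_\mu-(q-1)\rho$ is again dominant. $\square$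

**The walk on weights.** Put $\zeta=\eta+2\rho$ and $\zeta'=\eta'+2\rho$. The requirement $\eta'+(q-1)V=\xi=q\eta+2(q-1)\rho$ reads
$$\zeta'=q\zeta-(q-1)V=\zeta+(q-1)(\zeta-V).\tag{8.1}$$
The first thing to try is to iterate with $W'=W$ and $V=v_\mu$. This stops at once: unless $\zeta$ is already close to $v_\mu$, the point $\zeta'$ leaves the polytope. In the example of Section 1 the $v_\mu$ are $2,0,-2$. For $\zeta=1$, (8.1) gives $\zeta'\in\{2-q,\ q,\ 3q-2\}$, and for $q\ge4$ none of these lies in $\operatorname{int}Z=\,]-2,2[$. We also need $q$ large, because $q>\deg c$ in Lemma 6(b). In the torus case we could use the non-extremal monomial $x_1^{q-1}x_2y_1$ instead. For non-extremal weights and nonabelian $G$, the maximality argument of Lemma 7 gives no summand.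

The way past this is to replace $W$ by $W^M$ with $M$ large. Then $Z$ becomes $MZ$, and $V$ ranges over sums of $M$ of the vectors $v_\mu$. These sums lie within bounded distance of every relevant point of $MZ$, while $MZ$ itself grows. Section 9 makes this precise, and Section 12 returns from $W^M$ to $W$.

## 9. Lattice points in $MP$

Let $P=Z\cap X^+_{\mathbb R}$, with $X^+_{\mathbb R}$ the dominant cone, and let $\mathcal V=\{v_\mu:\mu\in Y_{\mathbb R}^+\}$, a finite set.

**Lemma 8.** $P=\operatorname{conv}\mathcal V$.

*Proof.* "$\supseteq$": each $v_\mu$ lies in $Z$ and is dominant by Lemma 7. "$\subseteq$": let $\zeta\in P$ and $\mu\in Y_{\mathbb R}$. By separation it suffices to find $v\in\mathcal V$ with $\langle\mu,v\rangle\ge\langle\mu,\zeta\rangle$. Let $\hat\mu$ be the point of $Y^+_{\mathbb R}$ nearest to $\mu$ for a $\mathcal W$-invariant inner product. The difference $\mu-\hat\mu$ lies in the polar cone of $Y^+_{\mathbb R}$, which is $-\sum\mathbb R_{\ge0}\alpha_i^\vee$, and is orthogonal to $\hat\mu$. So $\mu=\hat\mu-\sum c_i\alpha_i^\vee$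 with $c_i\ge0$, and $c_i=0$ unless $\langle\hat\mu,\alpha_i\rangle=0$. As $\zeta$ is dominant and in $Z$,
$$\langle\mu,\zeta\rangle\le\langle\hat\mu,\zeta\rangle\le h(\hat\mu)=\langle\hat\mu,v_{\hat\mu}\rangle.$$
If $\langle\hat\mu,\alpha_i\rangle=0$, the reflection $s_i$ fixes $\hat\mu$, hence $v_{\hat\mu}$, so $\langle\alpha_i^\vee,v_{\hat\mu}\rangle=0$. Therefore $\langle\mu,v_{\hat\mu}\rangle=\langle\hat\mu,v_{\hat\mu}\rangle\ge\langle\mu,\zeta\rangle$. $\square$

**Facet functions.** Let $\mathcal M'\subset Y\setminus0$ be the finite $\mathcal W$-stable set of primitive outer facet normals of $Z$, and let $\mathcal M=\mathcal M'\cap Y^+_{\mathbb R}$, which is nonempty. For dominant $\zeta$, dominant $\mu$ and $x\in\mathcal W$ we have $\langle x\mu,\zeta\rangle\le\langle\mu,\zeta\rangle$ and $h(x\mu)=h(\mu)$. So for dominant $\zeta$ and $M\ge1$: $\zeta\in MZ$ (resp. $\operatorname{int}MZ$) iff $\langle\mu,\zeta\rangle\le Mh(\mu)$ (resp. $<$) for all $\mu\in\mathcal M$. Put $\mathcal A=\Delta\sqcup\mathcal M$ and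
$$\ell_i^M(\zeta)=\ell_i(\zeta)=\langle\alpha_i^\vee,\zeta\rangle\ (i\in\Delta),\qquad \ell^M_\mu(\zeta)=Mh(\mu)-\langle\mu,\zeta\rangle\ (\mu\in\mathcal M).$$
Then $MP=\{\zeta:\ell^M_a(\zeta)\ge0\ \forall a\in\mathcal A\}$, and the $\ell_a^M$ are integral on $X$.

*Example.* For $SL_2$, $W=V^m$: $\mathcal V=\{0,m\}$, $P=[0,m]$, and $V=jm$ with $0\le j\le M$. Near the wall $0$ take $V=0$, so $\zeta'=q\zeta$. Near the wall $Mm$ take $V=Mm$, and the distance to that wall is multiplied by $q$. In between take $j=\lfloor\zeta/m\rfloor$, and $\zeta'=\zeta+(q-1)(\zeta-jm)$ moves by less than $(q-1)m$. The next lemma does this in general.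

**Lemma 9.** Let $q\ge2$ and $K_0\ge1$ be integers. There is $M_0$ such that for all $M\ge M_0$ and all $\zeta\in X$ with $\ell_i(\zeta)\ge2$ $(i\in\Delta)$ and $\ell_\mu^M(\zeta)\ge1$ $(\mu\in\mathcal M)$ there are $v_1,\dots,v_M\in\mathcal V$ such that $\zeta'=q\zeta-(q-1)\sum v_j$ satisfies $\ell_i(\zeta')\ge q+1$ and $\ell_\mu^M(\zeta')\ge1$. Moreover, if $m=\min_a\ell_a^M(\zeta)\le K_0$, then $\min_a\ell_a^M(\zeta')\ge qm$.

*Proof.* **Step 1: constants.** For $B\subset\mathcal A$ let $F_B=\{y\in P:\ell^1_a(y)=0\ \forall a\in B\}$, a face of $P$ or empty.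

* By compactness there is $\delta>0$ with $\max_{a\in B}\ell^1_a\ge\delta$ on $P$ whenever $F_B=\emptyset$.
* By Hoffman's lemma (the distance to a polyhedron is at most a constant times the largest violation of its inequalities), applied to $y=\zeta/M\in P$ and scaled by $\ell_a^M(\zeta)=M\ell_a^1(\zeta/M)$, there is $C$ with $\operatorname{dist}(\zeta,MF_B)\le C\max_{a\in B}\ell_a^M(\zeta)$ for all $M\ge1$ and $\zeta\in MP$, whenever $F_B\ne\emptyset$. For $B=\emptyset$ the distance is $0$.
* By Lemma 8, $F_B=\operatorname{conv}(\mathcal V\cap F_B)$. Write $y\in MF_B$ as $\sum_vMc_vv$ with $c_v\geq 0$, $\sum c_v=1$, and round the coefficients $Mc_v$ to nonnegative integers of sum $M$, each changed by at most $1$. So $y$ is within $C_1:=2|\mathcal V|\max_{v\in\mathcal V}|v|$ of a sum of $M$ elements of $\mathcal V\cap F_B$.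
* Let $L$ be a common Lipschitz constant of the $\ell_a^M$; their linear parts do not depend on $M$.

Put $K_{j+1}=qK_j+q+1+(q-1)L(CK_j+C_1)$ and $s=|\mathcal A|$, and choose $M_0$ with $M_0\delta>K_s$.

**Step 2: separate near walls from far walls.** Given $\zeta$, which lies in $MP$, one of the $s+1$ disjoint intervals $(K_j,K_{j+1}]$, $0\le j\le s$, contains none of the $s$ numbers $\ell_a^M(\zeta)$. Fix such a $j$ and put $B=\{a:\ell^M_a(\zeta)\le K_j\}$. If $F_B$ were empty, some $a\in B$ would have $\ell_a^M(\zeta)\ge M\delta>K_s\ge K_j$, a contradiction. So $F_B\ne\emptyset$, and there is $V=\sum_{j'=1}^Mv_{j'}$ with $v_{j'}\in\mathcal V\cap F_B$ and $|\zeta-V|\le CK_j+C_1$. For $a\in B$, $\ell_a^M(V)=\sum_{j'}\ell^1_a(v_{j'})=0$.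

**Step 3: estimate.** As $\zeta'=q\zeta-(q-1)V$ is an affine combination, $\ell_a^M(\zeta')=q\ell_a^M(\zeta)-(q-1)\ell^M_a(V)$. For $a\in B$ this is $q\ell_a^M(\zeta)$, which is $\ge2q\ge q+1$ for $a\in\Delta$ and $\ge q\geq 1$ for $a\in\mathcal M$. For $a\notin B$ we have $\ell^M_a(\zeta)>K_{j+1}$, so
$$\ell_a^M(\zeta')\ge\ell_a^M(\zeta)-(q-1)L|\zeta-V|>K_{j+1}-(q-1)L(CK_j+C_1)=qK_j+q+1 .$$
If $m\le K_0\le K_j$, then all values are $\ge qm$: for $a\in B$ since $\ell_a^M(\zeta)\ge m$, and for $a\notin B$ since $qK_j\ge qm$. $\square$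

## 10. An invariant $c$ whose open set is a torsor

We need an invariant $c$ as in Lemma 1(a), and we need the splitting hypothesis of Lemma 6(b). With $d$ extra copies of $W$ available, the geometry is that of $\operatorname{End}(W^*)$.

**Lemma 10.** There is a homogeneous $0\ne c\in\operatorname{Sym}(W^d)^G$ of positive degree such that for all $M_1\ge0$, with $W'=W^{M_1}\oplus W^d$ and $D'=(M_1+d)d-\dim G$: for every finite-dimensional $U$ and $n<D'$, $H^n_{\mathfrak m'}(M'(U))$ is killed by a power of $c$.

*Proof.* Let $X_W=W^*$. Then $\operatorname{Sym}(W^d)=k[X_W^d]$, and after choosing a basis $X_W^d=\operatorname{End}(X_W)$ with $G$ acting by left multiplication. The function $\det$ is semi-invariant of weight $\delta=\sum\beta_i$.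

**Step 1: a semi-invariant $\theta\ne0$ of weight $-m\delta$ for some $m\ge1$.** Its purpose is to cancel the weight of $\det$. Let $G$ act on $\mathbb A^1$ so that the coordinate $z$ has weight $\delta$, and let $P_0=(\mathrm{id},1)\in X_W^d\times\mathbb A^1$. Suppose that $\overline{GP_0}$ meets the closed $G$-stable set $X_W^d\times0$. By the Hilbert–Mumford theorem (Kempf, *Instability in invariant theory*, Theorem 1.4) there is $\lambda:\mathbb G_m\to G$ such that $\lim_{t\to0}\lambda(t)P_0$ exists and lies in $X_W^d\times0$. It is nontrivial as $P_0\notin X_W^d\times0$. Then $\lim\lambda(t)$ exists in $\operatorname{End}(X_W)$, so all weights of $\lambda$ on $X_W$ are $\ge0$. Conjugating into $H$ we get $0\ne\mu\in Y$ with $-\langle\mu,\beta_i\rangle\ge0$ for all $i$, contradicting Lemma 2(a). So the two closed $G$-stable sets are disjoint. As $G$ is geometrically reductive, there is an invariant $F$ vanishing on $X^d_W\times0$ with $F(P_0)=1$. Write $F=\sum_{m\ge1}\theta_mz^m$. Some $\theta_m$ is nonzero, and it has weight $-m\delta$. Replace it by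 a nonzero homogeneous component $\theta$.

**Step 2: $c=\det^m\theta$.** It is a nonzero homogeneous invariant of positive degree, and $D(c)\subset GL(X_W)$.

**Step 3: $D(c)$ is a torsor over an affine variety.** Let $K=\ker(G\to GL(W))$, scheme-theoretically. The group $(K_{red})^0$ is smooth, connected and normal in $G$, hence reductive. A nontrivial torus in it would give $0\ne\mu\in Y$ with all $\langle\mu,\beta_i\rangle=0$, contradicting Lemma 2(a). So it is trivial and $K$ is finite. Let $\bar G=G/K\subset GL(X_W)$, a closed reductive subgroup of dimension $\dim G$. By Richardson's theorem $\bar G\backslash GL(X_W)$ is affine, and $GL(X_W)\to\bar G\backslash GL(X_W)$ is a $\bar G$-torsor. As $c$ is invariant, $D(c)$ is the preimage of a principal open subset. So $D(c)\to\bar G\backslash D(c)$ is a $\bar G$-torsor over an affine variety, which is smooth because $D(c)$ and $\bar G$ are.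

**Step 4: add $M_1$ copies.** $X_W^{M_1}\times D(c)$ is a $\bar G$-torsor over $\mathcal Y'=X_W^{M_1}\times^{\bar G}D(c)$, a vector bundle of rank $M_1d$ over $\bar G\backslash D(c)$. So $\mathcal Y'$ is affine, smooth and irreducible, of dimension $M_1d+d^2-\dim G=D'$, and its coordinate ring is $(S'_c)^G=R'_c$. As $K$ acts trivially on $S'$ and is normal,
$$M'(U)_c=(U\otimes S'_c)^G=(U^K\otimes S'_c)^{\bar G},$$
which is finitely generated projective over $R'_c$ by descent along the torsor. Now Lemma 1(a) applies to $R'$, $c$, $M'(U)$ and $D'$. $\square$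

**Lemma 11.** Let $V$ be a finite-dimensional $G$-module and $0\ne c\in V^G$. For $q=p^r$ large, the map $T_1\to T_1\otimes V$, $t\mapsto t\otimes c$, is split for every $r$-large $T_1$.

*Proof.* **Step 1: reduce to $T_1=\mathrm{St}$.** A retraction of $\mathrm{St}\to\mathrm{St}\otimes V$, tensored with a tilting module $T$, gives one for $\mathrm{St}\otimes T$. If $T_1$ is a summand of $\mathrm{St}\otimes T$, compose $T_1\otimes V\to\mathrm{St}\otimes T\otimes V\to\mathrm{St}\otimes T\to T_1$.

**Step 2: the $\mathrm{St}$-part of $N=\mathrm{St}\otimes V$.** Let $U=\operatorname{Hom}_{G_r}(\mathrm{St},N)$. It has trivial $G_r$-action, so $U=U_1^{(r)}$. If $\mathrm{St}$ is a composition factor of $N$ over $G_r$, then it is a submodule by projectivity, and then a summand by injectivity. So over $G_r$ the module $N$ is a direct sum of copies of $\mathrm{St}$ and a module without composition factor $\mathrm{St}$. As $\operatorname{End}_{G_r}(\mathrm{St})=k$, the composite of the natural $G$-maps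
$$\mathrm{St}\otimes U\to N\to\mathrm{St}\otimes\operatorname{Hom}_{G_r}(N,\mathrm{St})^*$$
is bijective. So $\mathrm{St}\otimes U$ is a $G$-summand of $N$.

**Step 3: for $q$ large $G$ acts trivially on $U$.** Let $\eta$ be a dominant weight of $U_1$. Then $(q-1)\rho+q\eta$ is a weight of $\mathrm{St}\otimes U\subset N$, so it equals $\sigma+\nu$ with $\sigma$ a weight of $\mathrm{St}$ and $\nu$ a weight of $V$. Let $2\rho^\vee$ be the sum of the positive coroots. As $\sigma\le(q-1)\rho$, pairing with $2\rho^\vee$ gives $q\langle2\rho^\vee,\eta\rangle\le\langle2\rho^\vee,\nu\rangle$. For $q$ large, depending only on $V$, the nonnegative integer $\langle2\rho^\vee,\eta\rangle$ is $0$, so $\langle\alpha_i^\vee,\eta\rangle=0$ for all $i$. Roots vanish on $Z(G)^0$, so pairing with a cocharacter $\mu$ of $Z(G)^0$ gives $q\langle\mu,\eta\rangle=\langle\mu,\nu\rangle$. Letting $\mu$ run through a basis, $\langle\mu,\eta\rangle=0$ for $q$ large. Thus $\eta=0$. So $0$ is the only weight of $U_1$, all its composition factors are trivial, and as $H^1(G,k)=0$, $G$ acts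 trivially on $U_1$ and on $U$.

**Step 4: the retraction.** The element $u_c:s\mapsto s\otimes c$ of $U$ is nonzero. Choose a linear functional on $U$ with value $1$ on $u_c$; it is $G$-linear by Step 3. The composite $N\to\mathrm{St}\otimes U\to\mathrm{St}$ sends $s\otimes c$, the image of $s\otimes u_c$, to $s$. $\square$

## 11. Vanishing of local cohomology for $M$ copies

**Proposition 1.** There are arbitrarily large $M$ such that, for $W'=W^M$ and $D'=Md-\dim G$: $H^n_{\mathfrak m'}(M'(T(\eta)))=0$ for all $n<D'$ and all dominant $\eta$ with $\eta+2\rho\in\operatorname{int}MZ$.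

*Proof.* **Step 1: choices, in this order.** Choose $c$ as in Lemma 10 and let $a=\deg c$. Fix $q=p^r>a$ such that Lemma 11 holds for $V=\operatorname{Sym}^a(W^d)$ and $c$. Let $K_0=\max(2,d\max_{\mathcal M}h)$, let $M_0$ be as in Lemma 9, and let $M=M_1+d$ with $M_1\ge M_0$. Write $W'=W^{M_1}\oplus W^d$.

**Step 2: one step of the walk.** Let $\zeta=\eta+2\rho$ satisfy the hypotheses of Lemma 9 (for $M$ or for $M_1$ copies), let $V=\sum v_j$ and $\zeta'=q\zeta-(q-1)V$ be as provided there, and put $\eta'=\zeta'-2\rho$. Then $\eta'-(q-1)\rho=\zeta'-(q+1)\rho$ is dominant, because $\ell_i(\zeta')\ge q+1$. So $T(\eta')$ is $r$-large. Moreover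
$$\eta'+(q-1)V=q\zeta-2\rho=q\eta+2(q-1)\rho=\xi .$$
By Lemma 7, $T(\xi)$ is a direct summand of $T(\eta')\otimes\Lambda_r(W^M)$, resp. of $T(\eta')\otimes\Lambda_r(W^{M_1})$. Also $\zeta'$ again satisfies the hypotheses of Lemma 9.

**Step 3: move away from the walls.** Let $\eta$ be as in the proposition. By integrality $\zeta=\eta+2\rho$ satisfies $\ell_i\ge2$ and $\ell^M_\mu\ge1$. As long as $\min_a\ell_a^M(\zeta)\le K_0$, apply Step 2 with $M$ copies and Lemma 6(a) with $T_1=T(\eta')$. The minimum, a positive integer, is multiplied by at least $q$ each time. After finitely many steps we have an injection $H^n_{\mathfrak m'}(M'(T(\eta)))\hookrightarrow H^n_{\mathfrak m'}(M'(T(\eta_0)))$ with $\min_a\ell_a^M(\zeta_0)>K_0$ for $\zeta_0=\eta_0+2\rho$. Then $\ell_i(\zeta_0)\ge2$, and $\langle\mu,\zeta_0\rangle<Mh(\mu)-K_0\le M_1h(\mu)$ for $\mu\in\mathcal M$, i.e. $\ell_\mu^{M_1}(\zeta_0)\ge1$. So $\zeta_0$ fits into the smaller polytope $M_1Z$, and $d$ copies of $W$ are free to carry $c$.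

**Step 4: iterate with the factor $c$.** Starting from $\zeta_0$ apply Step 2 with $M_1$ copies repeatedly. We get $\zeta_0,\zeta_1,\dots$ in the finite set $X\cap M_1Z$. Put $\eta_j=\zeta_j-2\rho$. By Lemma 11 and Lemma 6(b), with $W_1=W^{M_1}$, $W_2=W^d$, $T_1=T(\eta_{j+1})$, there are injective maps
$$\varphi_j=c\,\psi_j:H^n_{\mathfrak m'}(M'(T(\eta_j)))\to H^n_{\mathfrak m'}(M'(T(\eta_{j+1}))),\qquad\psi_j(fu)=f^q\psi_j(u).$$
Therefore
$$\varphi_{j-1}\cdots\varphi_0=c^{\,1+q+\dots+q^{j-1}}\,\psi_{j-1}\cdots\psi_0 .\tag{11.1}$$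
Let $n<D'$. Only finitely many modules $M'(T(\eta_j))$ occur, so by Lemma 10 one fixed power of $c$ kills $H^n_{\mathfrak m'}(M'(T(\eta_j)))$ for all $j$. For $j$ large the injective map (11.1) is zero, so $H^n_{\mathfrak m'}(M'(T(\eta_0)))=0$, and then $H^n_{\mathfrak m'}(M'(T(\eta)))=0$. $\square$

## 12. From $W^M$ back to $W$ along a Koszul complex

Let $U,w$ be as in Theorem 2. Choose $M\ge2$ as in Proposition 1, and put $E=W^{M-1}$, $e=\dim E=(M-1)d$, $W'=W\oplus E$. So $D'=D+e$. Setting $E=0$ gives a surjection $R'\to R$, since $R\subset R'$.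

**The functors $h^n$.** For a $(G,S')$-module $N$ let $\check C(N)$ be its Čech complex on finitely many homogeneous generators of $\mathfrak m'$, and put $h^n(N)=H^n(R\Gamma(G,\check C(N)))$. This is a cohomological $\delta$-functor in $N$, zero for $n<0$, and it computes $R\Gamma_{\mathfrak m'}R\Gamma(G,N)$. If $H^j(G,N)=0$ for $j>0$, then the same holds for the localizations of $N$ at elements of $R'$, because cohomology commutes with direct limits. In this case
$$h^n(N)=H^n(\check C(N^G))=H^n_{\mathfrak m'}(N^G).\tag{12.1}$$

The modules $\Lambda^iE$ of the Koszul complex need not be good. What saves the argument is the bookkeeping: in position $i$ we need vanishing only below $D+i$, while Proposition 1 gives it below $D+e$. The slack $e-i$ is just enough to resolve $\Lambda^iE$, because its dual is $\Lambda^{e-i}E$ up to a character and Lemma 3 bounds that.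

**Step 1: the Koszul resolution.** $S=S'/(E)$ has the $G$-equivariant resolution with terms $\Lambda^iE\otimes S'$, $0\le i\le e$. By dimension shifting, $h^n(U\otimes S)=0$ if $h^{n+i}(U\otimes\Lambda^iE\otimes S')=0$ for all $i$.

**Step 2: the weights that occur.** Let $\pi$ be the finite saturated set generated by the dominant weights of all $U\otimes\Lambda^iE$. We claim that $\eta+2\rho\in\operatorname{int}MZ$ for every $\eta\in\pi$. Indeed $\eta\le\tau+\chi$ with $\tau$ a weight of $U$ and $\chi$ a weight of some $\Lambda^iE$, so $\chi\in(M-1)Z$. The dominant conjugate $\tau^+$ of $\tau$ is a dominant weight of $U$ with $\tau\le\tau^+$. For $\mu\in\mathcal M$,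
$$\langle\mu,\eta+2\rho\rangle\le\langle\mu,\tau^++2\rho\rangle+\langle\mu,\chi\rangle<h(\mu)+(M-1)h(\mu)=Mh(\mu).$$

**Step 3: from tilting to Weyl modules.** We claim: if $Q$ is a finite-dimensional Weyl module with dominant weights in $\pi$, then $h^j(Q\otimes S')=0$ for $j<D'$.

First we embed $Q$ into a direct sum $T^0$ of modules $T(\lambda)$, with $\Delta(\lambda)$ a factor of $Q$, such that $T^0/Q$ is Weyl and each factor $\Delta(\mu)$ of $T^0/Q$ has $\mu<\lambda$ for some factor $\Delta(\lambda)$ of $Q$. Induct on the length of the filtration. Let $0\to Q_1\to Q\to\Delta(\lambda)\to0$ with $Q_1\subset T_1$ already constructed. The pushout extension of $\Delta(\lambda)$ by $T_1$ splits by (F2). So $Q\subset T_1\oplus\Delta(\lambda)\subset T_1\oplus T(\lambda)$, with quotient filtered by $T_1/Q_1$ and $T(\lambda)/\Delta(\lambda)$, and (F5) describes the latter.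

Apply this to $T^0/Q$ and continue. Since weights strictly decrease inside the finite set $\pi$, this stops and gives an exact sequence $0\to Q\to T^0\to T^1\to\dots\to T^l\to0$ with each $T^i$ a direct sum of modules $T(\lambda)$, $\lambda\in\pi$. Each $T^i\otimes S'$ is good. By (12.1), Step 2 and Proposition 1, $h^{j-i}(T^i\otimes S')=H^{j-i}_{\mathfrak m'}(M'(T^i))=0$ for $i\ge0$ and $j<D'$. Dimension shifting proves the claim.

**Step 4: the modules $V=U\otimes\Lambda^iE$.** We claim that $h^j(V\otimes S')=0$ for $j<D+i-w$. We have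
$$V^*=U^*\otimes\Lambda^{e-i}E\otimes(\det E)^{-1}.$$
By Lemma 3 and (F3), $\Lambda^{e-i}E$ has a coresolution of length $\le e-i$ by finite-dimensional good modules $N^t$, and $\operatorname{gfd}(U^*\otimes N^t)\le w$ by (F1). So $\operatorname{gfd}(U^*\otimes\Lambda^{e-i}E)\le w+e-i$ by dimension shifting. Twisting by a character of $G$ only shifts the $\lambda$ in $\nabla(\lambda)$. Hence $\operatorname{gfd}(V^*)\le w+e-i$. Apply (F3) to $V^*$ and the saturated set $-w_0\pi$, and dualize: there is an exact sequence
$$0\to Q_{w+e-i}\to\dots\to Q_0\to V\to0$$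
with $Q_l$ finite-dimensional Weyl with dominant weights in $\pi$. By Step 3, $h^{j+l}(Q_l\otimes S')=0$ if $j+l<D+e$. As $l\le w+e-i$, this holds for all $l$ when $j<D+i-w$, and dimension shifting gives $h^j(V\otimes S')=0$.

**Step 5: the vanishing in Theorem 2.** For $n<D-w$ and all $i$ we have $n+i<D+i-w$, so $h^{n+i}(U\otimes\Lambda^iE\otimes S')=0$ by Step 4, and $h^n(U\otimes S)=0$ by Step 1. The ring $R'$ acts on $U\otimes S$ through $R$, and the images of the generators of $\mathfrak m'$ generate $\mathfrak m$, so
$$h^n(U\otimes S)=H^n(R\Gamma_{\mathfrak m}R\Gamma(G,U\otimes S))=0\qquad(n<D-w).$$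

If $U$ is good, then $U\otimes S$ is good and, as in (12.1), $h^n(U\otimes S)=H^n_{\mathfrak m}(M(U))$. This vanishes for $n<D-w$, so $\operatorname{depth}_RM(U)\ge D-w$ if $M(U)\ne0$.

## 13. The bound $\dim R\le D$ and the Cohen–Macaulay property

It remains to bound $\dim R$ from above. Some hypothesis is needed. For $SL_2$ and $W=V$ we have $R=k$, of dimension $0$, while $D=2-3=-1$. In this case $\operatorname{int}Z=\,]-1,1[$ contains no $\eta+2$ with $\eta\ge0$.

**Lemma 12.** If some dominant $\eta$ satisfies $\eta+2\rho\in\operatorname{int}Z$, then $\dim R\le D$.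

*Proof.* **Step 1: pass to characteristic $0$.** $W=\operatorname{Sym}^1W$ is good, so there is a semisimple representation $W_0$, with the same character, of the complex group $G_0$ with the same root datum. As each $\operatorname{Sym}^jW$ is good, $\dim(\operatorname{Sym}^jW)^G$ is the multiplicity of $\nabla(0)$, which is determined by the character. So it equals $\dim(\operatorname{Sym}^jW_0)^{G_0}$. Comparing Hilbert series, $\dim R=\dim\operatorname{Sym}(W_0)^{G_0}$. Let $X_0=W_0^*$. A general fiber of the quotient map of $X_0$ contains an orbit of maximal dimension, so $\dim\operatorname{Sym}(W_0)^{G_0}\le d-\max(\text{orbit dimension on }X_0)$. It suffices to show that some point of $X_0$ has finite stabilizer.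

**Step 2: if not, some $G_0X_{0,\mu\ge0}$ is dense.** Suppose that no point has finite stabilizer. The identity component of the stabilizer of any $x\in X_0$ contains a nontrivial torus or is a nontrivial unipotent group. So either (i) $x\in G_0X_0^\mu$ with $0\ne\mu\in Y$, or (ii) $x$ is fixed by $\exp(\mathbb Ce)$ with $e\ne0$ nilpotent, i.e. $ex=0$. In case (ii), up to conjugation $e$ is one of finitely many elements. Each comes from a homomorphism $SL_2\to G_0$ whose diagonal torus gives, after conjugation, a cocharacter $0\ne\mu\in Y$. It lies in the coroot span, since the image of $SL_2$ lies in the derived group. Moreover $\ker e\subset X_{0,\mu\ge0}$ (the sum of the $\mu$-weight spaces of weight $\ge0$), as $\ker e$ is spanned by highest weight vectors for $SL_2$. So $X_0$ is a countable union of constructible sets $G_0X_0^\mu$ and $G_0\ker e$. Over $\mathbb C$, one of them is dense. Thus $G_0X_{0,\mu\ge0}$ is dense for some $\mu\ne0$. In case (i) the same holds for $-\mu$, since $X_0^\mu=X_0^{-\mu}$. In case (ii) $\mu$ lies in the coroot span.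

**Step 3: density gives $h(\mu)\le\langle\mu^+,2\rho\rangle$,** where $\mu^+$ is the dominant conjugate of $\mu$. Grade everything by $\mu$. The map $G_0\times X_{0,\ge0}\to X_0$ is dominant, so by generic smoothness and equivariance its differential is surjective at some $(1,x)$: $\mathfrak gx+X_{0,\ge0}=X_0$ with $x\in X_{0,\ge0}$. Since $\mathfrak g_{\ge0}X_{0,\ge0}\subset X_{0,\ge0}$, the map
$$\bigoplus_{l<0}\mathfrak g_l\to X_0/X_{0,\ge0},\qquad\xi\mapsto\xi x,$$
is surjective, and $\xi\in\mathfrak g_{-a}$ satisfies $\xi x\in X_{0,\ge-a}$. In weight bases, a nonzero term of a nonzero maximal minor matches the basis of $X_{0,<0}$ (weights $-b_j$) with distinct basis vectors of $\mathfrak g_{<0}$ (weights $-a_j$) such that $b_j\le a_j$. The weights of $X_0$ are the $-\beta_i$, so $\sum b_j=h(\mu)$. Also $\sum a_j\le\sum_\gamma\max(0,\langle\mu,\gamma\rangle)=\langle\mu^+,2\rho\rangle$, the sum being over all roots $\gamma$.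

**Step 4: contradiction.** Since $\langle\mu^+,\eta+2\rho\rangle<h(\mu^+)=h(\mu)\le\langle\mu^+,2\rho\rangle$, we get $\langle\mu^+,\eta\rangle<0$. In case (ii), $\mu^+$ is dominant and in the coroot span, hence a nonnegative combination of simple coroots, so $\langle\mu^+,\eta\rangle\ge0$, a contradiction. In case (i) the same argument for $-\mu$, whose dominant conjugate is $-w_0\mu^+$, gives $\langle-w_0\mu^+,\eta\rangle<0$. Adding, $\langle\mu^+-w_0\mu^+,\eta\rangle<0$. But $\mu^+-w_0\mu^+$ is dominant and in the coroot span, again a contradiction. $\square$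

**End of the proof of Theorem 2.** Let $U\ne0$ be tilting. Then $U^*$ is good, so $w=0$ works, and Section 12 gives $H^n_{\mathfrak m}(M(U))=0$ for $n<D$. As $U$ has a dominant weight $\eta$, and $\eta+2\rho\in\operatorname{int}Z$, Lemma 12 gives $\dim M(U)\le\dim R\le D$, so $H^n_{\mathfrak m}(M(U))=0$ for $n>D$. By Lemma 1(b), $M(U)$ is Cohen–Macaulay. $\square$

**Proof of Theorem 1.** Take $U=T(\alpha)^*\cong T(\alpha')$ with $\alpha'=-w_0\alpha$. Its dominant weights $\eta$ satisfy $\eta\le\alpha'$. By (3.1), $\langle\mu,\eta+2\rho\rangle\le\langle\mu,\alpha'+2\rho\rangle<h(\mu)$ for all $\mu\in\mathcal M$, so $\eta+2\rho\in\operatorname{int}Z$ by the description of $\operatorname{int}Z$ in Section 9. Lemma 12 gives $\dim R\le D$, and Theorem 2 with $w=0$ gives $H^n_{\mathfrak m}(M(T(\alpha)^*))=0$ for $n<D$ and the Cohen–Macaulay property. Together with Theorem A in characteristic $0$, this proves the conjecture. $\blacksquare$
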